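\title{An amenable SIN group without the approximate fixed point property}

\begin{abstract}
We show that an amenable topological group whose left and right uniformities coincide need not have approximate fixed points for its continuous affine actions on bounded complete convex sets. The example is the completion of $\varinjlim SL_{2^n}(\mathbb F_3)$ in the normalized rank metric, acting on its space of Borel probability measures equipped with a suitable bounded-Lipschitz norm; the obstruction is a discrete non-amenable subgroup. We also characterize the approximate fixed point property of Polish groups by a F{\o}lner-type condition, show that it passes to closed subgroups of Polish groups, and show that for locally compact groups it is equivalent to amenability.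
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, topological groups are Hausdorff, a \emph{locally convex space} (LCS) is a Hausdorff locally convex topological vector space, and convex sets are nonempty. Let $C$ be a convex subset of an LCS $E$. An action $G\times C\to C$ of a topological group $G$ is \emph{continuous} if it is jointly continuous for the topology that $C$ inherits from $E$, and \emph{affine} if each map $x\mapsto gx$ preserves convex combinations. The group $G$ is \emph{amenable} if every continuous affine action of $G$ on a compact convex subset of an LCS has a fixed point; this is Day's characterization of amenability.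

Without compactness, exact fixed points are too much to ask for. For a countable set $\Omega$ let $\mathrm{Prob}(\Omega)\subset\ell^1(\Omega)$ be the bounded closed convex set of all $\nu\ge0$ with $\sum_\omega\nu(\omega)=1$; a permutation $\sigma$ of $\Omega$ acts on it by $(\sigma\nu)(\omega)=\nu(\sigma^{-1}\omega)$. The translation action of $\mathbb Z$ on $\mathrm{Prob}(\mathbb Z)$ has no fixed point, because an invariant $\nu$ would give the same mass to all integers. But the uniform measure $\nu_n$ on $\{1,\dots,n\}$ satisfies $\|g\nu_n-\nu_n\|_1\le 2|g|/n$, so it is almost fixed. This is the notion that survives. Recall that $C\subset E$ is \emph{bounded} if every continuous seminorm of $E$ is bounded on $C$, and \emph{complete} if every Cauchy net in $C$ converges to a point of $C$.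

\begin{definition}\label{def:afp}
A topological group $G$ has the \emph{approximate fixed point property} (AFP property) on a bounded convex subset $C$ of an LCS $E$ if every continuous affine action of $G$ on $C$ admits a net $(x_i)$ in $C$ such that $x_i-gx_i\to0$ in $E$ for all $g\in G$.
\end{definition}

Boundedness cannot be dropped: for the translation action of $\mathbb Z$ on $\mathbb R$ we have $|gx-x|=|g|$ for all $x$. On compact sets approximate fixed points accumulate at fixed points (Lemma~\ref{lem:cluster}), so a group with the AFP property on all bounded convex sets is amenable. Two known facts frame the converse. First, a group that is amenable as a discrete group has, in any group topology, the AFP property on every bounded convex subset of an LCS. Second, the Polish group $S_\infty$ of all permutations of $\mathbb N$, with the topology of pointwise convergence, is amenable but fails the AFP property on $\mathrm{Prob}(\mathbb N)\subset\ell^1$. Since $S_\infty$ is the completion of the group of finitely supported permutations, the AFP property is not preserved by completions.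

The \emph{left} and the \emph{right uniformity} of a topological group $G$ are generated by the entourages $\{(x,y):x^{-1}y\in U\}$ and $\{(x,y):yx^{-1}\in U\}$, respectively, where $U$ runs over the neighborhoods of $1$. The group is a \emph{SIN group} if the two uniformities coincide. Writing $y=xv$, so that $x^{-1}y=v$ and $yx^{-1}=xvx^{-1}$, one sees what this measures: $G$ is SIN exactly when every neighborhood $U$ of $1$ contains a neighborhood $V$ with $xVx^{-1}\subset U$ for all $x\in G$. If the topology of $G$ comes from a \emph{bi-invariant} metric $d_0$, that is, one with $d_0(gxh,gyh)=d_0(x,y)$, then $d_0(x,y)=d_0(1,x^{-1}y)=d_0(1,yx^{-1})$, so both uniformities are the metric uniformity and $G$ is SIN. The group $S_\infty$ is not SIN: the transpositions $(m\ \,m{+}1)$ tend to $1$, and all of them are conjugate to one fixed transposition. The following question is posed by Barroso, Mbombo and Pestov \cite{BMP}.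

\begin{quote}
\textbf{Question.} Does every amenable SIN group have the AFP property on every bounded complete convex subset of a locally convex space?
\end{quote}

One would guess that it does. The action of $S_\infty$ on $\mathrm{Prob}(\mathbb N)$ is isometric, and for isometric actions the natural averaging argument breaks down only where conjugation moves small elements away from $1$ (Proposition~\ref{prop:isometric} and Example~\ref{ex:Sinfty}). Moreover, the answer is positive for locally compact groups (Proposition~\ref{prop:lc}). But Definition~\ref{def:afp} admits all continuous affine actions, not only isometric ones, and this leaves room for a counterexample. A \emph{Polish} group is a topological group that is separable and completely metrizable.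

\begin{theorem}\label{thm:main}
There are an amenable Polish group $G$ with a complete bi-invariant compatible metric (in particular, $G$ is SIN), a separable Banach space $E$, a bounded closed (hence complete) convex set $C\subset E$, a continuous affine action of $G$ on $C$, and two elements $\alpha,\beta\in G$ such that
\begin{equation}\label{eq:main}
\max\bigl(\|\alpha x-x\|,\ \|\beta x-x\|\bigr)\ \ge\ \tfrac12\qquad\text{for every }x\in C .
\end{equation}
Thus $G$ fails the AFP property on $C$, and the answer to the Question is negative.
\end{theorem}

The group $G$ is a completion of an increasing union of finite groups, which makes it amenable, and it contains a \emph{discrete} non-amenable subgroup $\Gamma=\langle\alpha,\beta\rangle$. Discreteness yields a continuous $\Gamma$-equivariant map $\varphi:G\to\mathrm{Prob}(\Gamma)$. We let $C$ be the set of Borel probability measures on $G$ and choose the norm on it so that integrating $\varphi$ is a $1$-Lipschitz map $C\to\mathrm{Prob}(\Gamma)$. Almost fixed points in $C$ would then give almost invariant measures on $\Gamma$, which do not exist.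

The same mechanism gives general results. For a pseudometric $\rho$ on $G$, let $\mathrm{Lip}_1(\rho)$ be the set of all $f:G\to\mathbb R$ with $|f(x)-f(y)|\le\rho(x,y)$. For a finitely supported probability measure $\mu=\sum_ic_i\delta_{g_i}$ on $G$ put $g\mu=\sum_ic_i\delta_{gg_i}$.

\begin{definition}\label{def:F}
A topological group $G$ satisfies \emph{condition} (F) if for every bounded continuous pseudometric $\rho$ on $G$, every finite $F\subset G$ and every $\varepsilon>0$ there is a finitely supported probability measure $\mu$ on $G$ with
\begin{equation}\label{eq:F}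
\Bigl|\int f\,d(g\mu)-\int f\,d\mu\Bigr|\le\varepsilon\qquad\text{for all }g\in F,\ f\in\mathrm{Lip}_1(\rho).
\end{equation}
\end{definition}

\begin{theorem}\label{thm:F}
Let $G$ be a topological group.
\begin{enumerate}
\item[(i)] If $G$ satisfies \textup{(F)}, then $G$ has the AFP property on every bounded convex subset of every LCS.
\item[(ii)] If $G$ is Polish, the following are equivalent:
\begin{enumerate}
\item[(a)] $G$ has the AFP property on all bounded convex subsets of LCS;
\item[(b)] $G$ has the AFP property on all bounded complete convex subsets of LCS;
\item[(c)] $G$ has the AFP property on all bounded closed convex subsets of separable Banach spaces;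
\item[(d)] $G$ satisfies \textup{(F)}.
\end{enumerate}
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sub}
Let $G$ be a Polish group with the AFP property on all bounded closed convex subsets of separable Banach spaces. Then every closed subgroup $H\le G$ has the AFP property on all bounded convex subsets of all LCS. In particular every closed subgroup of $G$, and every discrete subgroup viewed as a discrete group, is amenable.
\end{theorem}

\begin{proposition}\label{prop:lc}
A locally compact group is amenable if and only if it has the AFP property on every bounded convex subset of every LCS. In particular, for locally compact SIN groups the answer to the Question is positive, and a counterexample cannot be locally compact.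
\end{proposition}

Sections~\ref{sec:avg} and~\ref{sec:lambda} treat the two model cases, Sections~\ref{sec:rank}--\ref{sec:proof} prove Theorem~\ref{thm:main}, Section~\ref{sec:F} proves Theorem~\ref{thm:F} and Proposition~\ref{prop:lc}, and Section~\ref{sec:sub} proves Theorem~\ref{thm:sub}.

\section{Averaging over finite subgroups}\label{sec:avg}

\begin{lemma}\label{lem:cluster}
If $G$ has the AFP property on every bounded convex subset of every LCS, then $G$ is amenable.
\end{lemma}

\begin{proof}
Let $G$ act continuously and affinely on a compact convex set $K$. A continuous seminorm is bounded on $K$, so $K$ is bounded, and there is a net $(x_i)$ in $K$ with $x_i-gx_i\to0$ for all $g$. Pass to a subnet converging to some $x\in K$. Then $x_i-gx_i\to x-gx$, and $x=gx$ because the ambient space is Hausdorff.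
\end{proof}

If a finite group $L$ acts affinely on a convex set, the average $|L|^{-1}\sum_{h\in L}hx$ of any orbit is a fixed point. The next two statements show how far this observation reaches when $G$ is approximated from inside by finite groups.

\begin{lemma}\label{lem:amen}
If $G$ contains an increasing sequence of finite subgroups $L_n$ with dense union, then $G$ is amenable.
\end{lemma}

\begin{proof}
Let $G$ act continuously and affinely on a compact convex set $K$. The set of points of $K$ fixed by $L_n$ is closed, it is nonempty because it contains the average of an orbit, and it decreases with $n$. By compactness some $x\in K$ is fixed by $\bigcup_nL_n$. The set $\{g\in G:gx=x\}$ is closed and contains a dense subgroup, so it is $G$.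
\end{proof}

\begin{proposition}\label{prop:isometric}
Let $G$ have a compatible bi-invariant metric $d_0$ and an increasing sequence of finite subgroups $L_n$ with dense union. Let $G$ act continuously by affine isometries on a convex subset $C$ of a normed space. Fix $x\in C$ and put $x_n=|L_n|^{-1}\sum_{h\in L_n}hx$. Then $\|gx_n-x_n\|\to0$ for every $g\in G$.
\end{proposition}

\begin{proof}
Choose $h_n\in L_n$ with $d_0(g,h_n)\to0$. Since $h_nx_n=x_n$ and the action is affine and isometric,
\[
\|gx_n-x_n\|\le\frac1{|L_n|}\sum_{h\in L_n}\|ghx-h_nhx\|=\frac1{|L_n|}\sum_{h\in L_n}\|(h^{-1}h_n^{-1}gh)x-x\| .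
\]
By bi-invariance $d_0(h^{-1}h_n^{-1}gh,1)=d_0(g,h_n)$ for every $h$. The orbit map $g'\mapsto g'x$ is continuous at $1$, so all terms tend to $0$ uniformly in $h$.
\end{proof}

The proof uses two hypotheses, each once: isometry reduces the comparison of $ghx$ with $h_nhx$ to the single point $x$, and bi-invariance keeps the conjugates $h^{-1}(h_n^{-1}g)h$ near $1$. In the next section the second hypothesis fails; in Theorem~\ref{thm:main} the first one does.

\section{A group without almost invariant measures, and the case of $S_\infty$}\label{sec:lambda}

Let $k=\mathbb F_3$ and let $\Lambda$ be the subgroup of $SL_2(k[t])$ generated by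
\[
a=\begin{pmatrix}1&t\\0&1\end{pmatrix},\qquad b=\begin{pmatrix}1&0\\t&1\end{pmatrix}.
\]
Since $a^i$ has upper right entry $it$ and $k$ has characteristic $3$, the element $a$ has order $3$, and so has $b$. The group $\Lambda$ acts on $\mathrm{Prob}(\Lambda)\subset\ell^1(\Lambda)$ by left translation.

\begin{lemma}\label{lem:pingpong}
For every $\nu\in\mathrm{Prob}(\Lambda)$ we have $\max\bigl(\|a\nu-\nu\|_1,\|b\nu-\nu\|_1\bigr)\ge\frac12$.
\end{lemma}

\begin{proof}
We find two disjoint sets $A,B\subset\Lambda$, each of which contains two disjoint translates of its complement; an almost invariant measure cannot accommodate this.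

Let $\Lambda$ act on the nonzero vectors $(u,v)\in k[t]^2$, written as columns, and let $\deg0=-\infty$. Partition these vectors into
\[
P_a=\{\deg u>\deg v\},\qquad P_b=\{\deg v>\deg u\},\qquad P_0=\{\deg u=\deg v\}.
\]
Let $i\in\{1,2\}$. We have $a^i(u,v)=(u+itv,v)$. If $(u,v)\in P_b\cup P_0$, then $v\ne0$ and $\deg u\le\deg v$, so $\deg(u+itv)=\deg v+1>\deg v$. Hence $a^i(P_b\cup P_0)\subset P_a$. Exchanging the two coordinates exchanges $a$ and $b$, so $b^i(P_a\cup P_0)\subset P_b$.

Let $A$, $B$, $D$ be the sets of $g\in\Lambda$ for which $g(1,0)$ lies in $P_a$, $P_b$, $P_0$, respectively. Then $\Lambda=A\sqcup B\sqcup D$ and $a^i(B\cup D)\subset A$. The sets $a(B\cup D)$ and $a^2(B\cup D)$ are disjoint: if $ag=a^2g'$ with $g,g'\in B\cup D$, then $g=ag'\in A$, which is absurd. In the same way $b(A\cup D)$ and $b^2(A\cup D)$ are disjoint subsets of $B$.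

Let $\varepsilon$ be the maximum in the statement. Translations are isometries of $\ell^1(\Lambda)$, so $\|g^{-1}\nu-\nu\|_1=\|\nu-g\nu\|_1$; as $a^2=a^{-1}$ and $b^2=b^{-1}$, we get $\|g^{-1}\nu-\nu\|_1\le\varepsilon$ for $g\in\{a,a^2,b,b^2\}$. Two probability measures $\nu_1,\nu_2$ satisfy $|\nu_1(S)-\nu_2(S)|\le\frac12\|\nu_1-\nu_2\|_1$, because $\nu_1-\nu_2$ takes opposite values on $S$ and on its complement. Since $(g^{-1}\nu)(S)=\nu(gS)$, we obtain $\nu(gS)\ge\nu(S)-\varepsilon/2$ for these four $g$ and all $S\subset\Lambda$. Therefore
\[
\nu(A)\ge2\nu(B)+2\nu(D)-\varepsilon,\qquad\nu(B)\ge2\nu(A)+2\nu(D)-\varepsilon .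
\]
Adding the two inequalities gives $2\varepsilon\ge\nu(A)+\nu(B)+4\nu(D)\ge1$.
\end{proof}

So the discrete group $\Lambda$ fails the AFP property on $\mathrm{Prob}(\Lambda)$, and by Proposition~\ref{prop:lc} it is not amenable. It is infinite, since otherwise the uniform measure would be invariant. By the ping-pong lemma the inclusions above also show that $\Lambda$ is the free product $\langle a\rangle*\langle b\rangle$, but we do not need this. The proof needs two nontrivial powers of each generator, which is why we work over $\mathbb F_3$: over $\mathbb F_2$ the matrices $a$ and $b$ are involutions and generate a group in which $\langle ab\rangle$ has index at most $2$.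

\begin{example}\label{ex:Sinfty}
Identify $\mathbb N$ with the countably infinite set $\Lambda$, so that $S_\infty$ is the group of all permutations of $\Lambda$. Enumerate $\Lambda$; the finite groups of permutations supported on the first $n$ elements have dense union, so $S_\infty$ is amenable by Lemma~\ref{lem:amen}. It acts on $\mathrm{Prob}(\Lambda)$ by affine isometries. The action is continuous: if $\sigma'$ agrees with $\sigma$ on a finite set $S$, then $\|\sigma'\nu'-\sigma\nu\|_1\le\|\nu'-\nu\|_1+2\nu(\Lambda\setminus S)$. The left translations by $a$ and $b$ are elements of $S_\infty$, so by Lemma~\ref{lem:pingpong} there is no approximate fixed point net.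
\end{example}

Three features of this example reappear below. The group is a closure of finite groups. It contains a copy of $\Lambda$, which is discrete because the stabilizer of $1\in\Lambda$ is an open subgroup that contains no nontrivial translation. And the map $\varphi(\sigma)=\delta_{\sigma(1)}$ from $S_\infty$ to $\mathrm{Prob}(\Lambda)$ is continuous and satisfies $\varphi(g\sigma)=g\varphi(\sigma)$ for $g\in\Lambda$. One feature cannot reappear: in $S_\infty$ the whole group acts isometrically on $\mathrm{Prob}(\Lambda)$, and for a group with a bi-invariant metric Proposition~\ref{prop:isometric} forbids this. We shall therefore construct the group, the discrete subgroup and the map $\varphi$, and then use $\varphi$ to build a different convex set.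

\section{The rank completion and its discrete subgroup}\label{sec:rank}

We need a group that is a closure of finite groups in a bi-invariant metric and still contains $\Lambda$ discretely. Elements of $\Lambda$ are matrices over $k[t]$, so it is natural to substitute for $t$ matrices over the finite field $k$, and to measure distances by rank, which is unchanged by multiplication with invertible matrices.

\subsection*{The group $G$}
For $n\ge0$ let $\iota:M_{2^n}(k)\to M_{2^{n+1}}(k)$, $\iota(X)=\operatorname{diag}(X,X)$. This is an injective unital ring homomorphism with $\operatorname{rank}\iota(X)=2\operatorname{rank}X$ and $\det\iota(X)=(\det X)^2$. Hence $\iota$ maps $L_n=SL_{2^n}(k)$ into $L_{n+1}$ and preserves the normalized rank $\operatorname{rk}(X)=2^{-n}\operatorname{rank}X$, $X\in M_{2^n}(k)$. Let $L=\bigcup_nL_n$ be the direct limit along $\iota$ and put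
\[
d_0(x,y)=\operatorname{rk}(x-y)\qquad(x,y\in L_n).
\]
Rank is subadditive, vanishes only at $0$, and satisfies $\operatorname{rank}(gXh)=\operatorname{rank}X$ for invertible $g,h$. So $d_0$ is a bi-invariant metric on $L$ with $d_0\le1$. Bi-invariance gives
\[
d_0(xy,x'y')\le d_0(xy,x'y)+d_0(x'y,x'y')=d_0(x,x')+d_0(y,y'),
\]
and $d_0(x^{-1},y^{-1})=d_0(y,x)$, on multiplying by $x$ on the left and by $y$ on the right. Thus multiplication and inversion are uniformly continuous and extend to the metric completion $G$ of $(L,d_0)$. The group axioms and the invariance of the metric are identities between continuous functions, so they pass from the dense subset $L$ to $G$.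

\begin{proposition}\label{prop:G}
$G$ is an amenable Polish group, and $d_0$ extends to a complete bi-invariant compatible metric on $G$ with $d_0\le1$.
\end{proposition}

\begin{proof}
The metric was just constructed. The subgroup $L$ is countable and dense, so $G$ is Polish, and $L$ is the increasing union of the finite groups $L_n$, so $G$ is amenable by Lemma~\ref{lem:amen}.
\end{proof}

\subsection*{Cyclic shifts}
To embed $\Lambda$ we need matrices $T_n\in M_{2^n}(k)$ that form a Cauchy sequence for the normalized rank, so that substitution converges, and that satisfy no polynomial relation even approximately, so that nontrivial elements stay far from $1$. Let $e_0,\dots,e_{2^n-1}$ be the standard basis of $k^{2^n}$ and let $T_n$ be the cyclic shift $T_ne_x=e_{x+1\bmod2^n}$. For example, $T_2$ permutes the basis as the $4$-cycle $(0\,1\,2\,3)$, while $\iota(T_1)$ permutes it as $(0\,1)(2\,3)$; the two agree on $e_0$ and $e_2$, and their difference sends $e_1$ to $e_2-e_0$ and $e_3$ to $e_0-e_2$.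

\begin{lemma}\label{lem:shift}
\begin{enumerate}
\item[(i)] $\operatorname{rank}\bigl(T_{n+1}-\iota(T_n)\bigr)=1$.
\item[(ii)] If $0\ne p\in k[t]$ and $\deg p<2^n$, then $\operatorname{rank}p(T_n)\ge2^n-\deg p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $N=2^n$. The matrix $\iota(T_n)$ shifts $e_0,\dots,e_{N-1}$ cyclically and $e_N,\dots,e_{2N-1}$ cyclically. It agrees with $T_{n+1}$ on all basis vectors except $e_{N-1}$ and $e_{2N-1}$, which $T_{n+1}-\iota(T_n)$ sends to $e_N-e_0$ and $e_0-e_N$.

(ii) Let $p=\sum_{j=0}^mp_jt^j$ with $p_m\ne0$. For $0\le x\le2^n-1-m$ no index wraps around, so $p(T_n)e_x=\sum_{j=0}^mp_je_{x+j}$ is a nonzero multiple of $e_{x+m}$ plus a combination of basis vectors of smaller index. These $2^n-m$ vectors have distinct leading indices, so they are linearly independent.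
\end{proof}

\subsection*{Substitution}
For $S\in M_N(k)$ and $c\in M_2(k)$ let $S\otimes c\in M_{2N}(k)$ be the $N\times N$ block matrix whose $(x,y)$ block is $S_{xy}c$. Then $(S\otimes c)(S'\otimes c')=SS'\otimes cc'$ and $\iota(S\otimes c)=\iota(S)\otimes c$. Write $g\in M_2(k[t])$ as $g=\sum_jt^jg_j$ with $g_j\in M_2(k)$, and put
\[
\pi_n(g)=\sum_jT_n^j\otimes g_j\in M_{2^{n+1}}(k).
\]
By the product rule for $\otimes$, the map $\pi_n$ is a unital ring homomorphism. Fix $r,s\in\{1,2\}$ and let $p\in k[t]$ be the $(r,s)$ entry of $g$. The entries in position $(r,s)$ of all blocks of $\pi_n(g)$ form a $2^n\times2^n$ submatrix with $(x,y)$ entry $\sum_j(T_n^j)_{xy}(g_j)_{rs}$; this submatrix is $p(T_n)$. Hence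
\begin{equation}\label{eq:submatrix}
\operatorname{rank}\pi_n(g)\ge\operatorname{rank}p(T_n)\qquad\text{for every entry }p\text{ of }g .
\end{equation}
With the matrix units $E_{12},E_{21}\in M_2(k)$ we have $\pi_n(a)=1+T_n\otimes E_{12}$ and $\pi_n(b)=1+T_n\otimes E_{21}$. The second summands have square zero, so both matrices are unipotent and have determinant $1$. Thus $\pi_n(\Lambda)\subset L_{n+1}$.

\begin{proposition}\label{prop:discrete}
The limit $\pi(g)=\lim_n\pi_n(g)$ exists in $G$ for every $g\in\Lambda$, the map $\pi:\Lambda\to G$ is an injective homomorphism, and $\Gamma=\pi(\Lambda)$ satisfies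
\begin{equation}\label{eq:sep}
d_0(\gamma,1)\ge\tfrac12\qquad(\gamma\in\Gamma\setminus\{1\}).
\end{equation}
\end{proposition}

\begin{proof}
All entries of $S\otimes E_{12}$ outside a submatrix equal to $S$ vanish, so $\operatorname{rank}(S\otimes E_{12})=\operatorname{rank}S$. By Lemma~\ref{lem:shift}(i),
\[
d_0\bigl(\pi_n(a),\pi_{n+1}(a)\bigr)=2^{-(n+2)}\operatorname{rank}\bigl((T_{n+1}-\iota(T_n))\otimes E_{12}\bigr)=2^{-(n+2)},
\]
and the same computation with $E_{21}$ applies to $b$. So $(\pi_n(a))$ and $(\pi_n(b))$ are Cauchy sequences and converge in $G$. Every $g\in\Lambda$ is a word in $a$ and $b$, and $\pi_n(g)$ is the same word in $\pi_n(a)$ and $\pi_n(b)$; by continuity of multiplication $\pi_n(g)$ converges, and $\pi(gg')=\lim_n\pi_n(g)\pi_n(g')=\pi(g)\pi(g')$.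

Let $g\ne1$ and let $p$ be a nonzero entry of $g-1$. Since $\pi_n(g)-1=\pi_n(g-1)$, inequality \eqref{eq:submatrix} and Lemma~\ref{lem:shift}(ii) give
\[
d_0(\pi(g),1)=\lim_n\frac{\operatorname{rank}\pi_n(g-1)}{2^{n+1}}\ge\lim_n\frac{2^n-\deg p}{2^{n+1}}=\frac12 .
\]
This proves injectivity and \eqref{eq:sep}.
\end{proof}

Put $\alpha=\pi(a)$ and $\beta=\pi(b)$. Through the isomorphism $\pi:\Lambda\to\Gamma$, Lemma~\ref{lem:pingpong} reads
\begin{equation}\label{eq:gamma}
\max\bigl(\|\alpha\nu-\nu\|_1,\|\beta\nu-\nu\|_1\bigr)\ge\tfrac12\qquad(\nu\in\mathrm{Prob}(\Gamma)).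
\end{equation}

\section{A continuous equivariant map to $\mathrm{Prob}(\Gamma)$}\label{sec:phi}

In Example~\ref{ex:Sinfty} the equivariant map took its values in point masses. In general this is impossible. For $\mathbb Z\subset\mathbb R$, a continuous map $\mathbb R\to\mathbb Z$ is constant and so does not commute with translations. Measures repair this: $m+s\mapsto(1-s)\delta_m+s\delta_{m+1}$, for $m\in\mathbb Z$ and $0\le s\le1$, is continuous into $\ell^1(\mathbb Z)$ and equivariant. Here the mass at $m$ is $u(x-m)$ for the bump $u(x)=\max(0,1-|x|)$. We imitate this with bumps $u(\gamma^{-1}x)$ on $G$. The translates of one small bump need not cover $G$, so we add up countably many and normalize.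

\begin{lemma}\label{lem:phi}
There is a continuous map $\varphi:G\to\mathrm{Prob}(\Gamma)\subset\ell^1(\Gamma)$ with $\varphi(\sigma x)=\sigma\varphi(x)$ for all $\sigma\in\Gamma$ and $x\in G$.
\end{lemma}

\begin{proof}
Let $(y_n)_{n\ge1}$ be dense in $G$ and let $u_n(x)=\max\bigl(0,\frac14-d_0(x,y_n)\bigr)$. The radius $\frac14$ is chosen so that the $\Gamma$-translates of the bump do not overlap: for fixed $x$ and $n$, \emph{at most one} $\gamma\in\Gamma$ has $u_n(\gamma^{-1}x)>0$. Indeed, if $\gamma\ne\gamma'$ both did, then $d_0(\gamma^{-1}x,\gamma'^{-1}x)<\frac12$, whereas right invariance and \eqref{eq:sep} give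
\[
d_0(\gamma^{-1}x,\gamma'^{-1}x)=d_0(\gamma^{-1}\gamma',1)\ge\tfrac12 .
\]
So $w_n(x)=\bigl(u_n(\gamma^{-1}x)\bigr)_{\gamma\in\Gamma}$ is a vector in $\ell^1(\Gamma)$ with at most one nonzero coordinate and $\|w_n(x)\|_1\le\frac14$. By left invariance each function $x\mapsto u_n(\gamma^{-1}x)$ is $1$-Lipschitz. The vector $w_n(x)-w_n(x')$ has at most two nonzero coordinates, each of absolute value at most $d_0(x,x')$, so $w_n$ is $2$-Lipschitz.

Hence $w=\sum_{n\ge1}2^{-n}w_n$ is a $2$-Lipschitz map $G\to\ell^1(\Gamma)$ with nonnegative coordinates. Let $W(x)=\|w(x)\|_1$. Given $x$, some $y_n$ has $d_0(x,y_n)<\frac14$, so the coordinate of $w(x)$ at $\gamma=1$ is positive and $W(x)>0$. Put $\varphi=w/W$. It has values in $\mathrm{Prob}(\Gamma)$, and it is continuous because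
\begin{equation}\label{eq:philip}
\|\varphi(x)-\varphi(x')\|_1\le\frac{\|w(x)-w(x')\|_1}{W(x)}+\frac{|W(x')-W(x)|}{W(x)}\le\frac{4\,d_0(x,x')}{W(x)} .
\end{equation}
Finally $u_n(\gamma^{-1}\sigma x)=u_n\bigl((\sigma^{-1}\gamma)^{-1}x\bigr)$, so $w(\sigma x)(\gamma)=w(x)(\sigma^{-1}\gamma)$. This says $w(\sigma x)=\sigma w(x)$; hence $W(\sigma x)=W(x)$ and $\varphi(\sigma x)=\sigma\varphi(x)$.
\end{proof}

\section{Probability measures and bounded-Lipschitz norms}\label{sec:prob}

The group $G$ does not act on $\mathrm{Prob}(\Gamma)$. The convex set on which it does act, and which maps to $\mathrm{Prob}(\Gamma)$ through $\varphi$, is the set of probability measures on $G$. This set has one natural topology but many norms that induce it, one for each compatible metric on $G$. Continuity of the action depends only on the topology, while approximate fixed points depend on the norm. The proof of Theorem~\ref{thm:main} exploits this freedom.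

Let $X$ be a separable metrizable space and $\mathrm{Prob}(X)$ the set of Borel probability measures on $X$. The \emph{weak topology} on $\mathrm{Prob}(X)$ is the coarsest one for which $\mu\mapsto\int f\,d\mu$ is continuous for every bounded continuous $f:X\to\mathbb R$. The image map $\mu\mapsto\theta_*\mu$ under a continuous map $\theta$ is weakly continuous, since $\int f\,d\theta_*\mu=\int f\circ\theta\,d\mu$. For a bounded compatible metric $d$ on $X$ and a finite signed Borel measure $m$ let
\[
\|m\|_d=\sup\Bigl\{\Bigl|\int f\,dm\Bigr|:\ f:X\to[-1,1]\text{ is $1$-Lipschitz for }d\Bigr\}.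
\]
This is a norm: if $\|m\|_d=0$ and $Z\subset X$ is closed and nonempty, then the Lipschitz functions $\max(0,1-j\,d(\cdot,Z))$ have integral $0$ and decrease to the indicator function of $Z$, so $m$ vanishes on all closed sets and hence on all Borel sets. We use two standard facts \cite[Theorem~11.3.3 and Corollary~11.5.5]{Dudley}; the norm on test functions used there is equivalent to ours.
\begin{enumerate}
\item[(D1)] The metric $\|\mu-\nu\|_d$ induces the weak topology on $\mathrm{Prob}(X)$.
\item[(D2)] If $(X,d)$ is complete, then $\mathrm{Prob}(X)$ is complete for $\|\mu-\nu\|_d$.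
\end{enumerate}

\begin{lemma}\label{lem:finite}
Let $Z\subset X$ be closed, $(z_i)_{i\ge1}$ dense in $Z$, $\mu\in\mathrm{Prob}(X)$ with $\mu(Z)=1$, and $\varepsilon>0$. There is a probability measure $\nu$ supported on finitely many $z_i$ with $\|\mu-\nu\|_d\le\varepsilon$. Moreover, $\mathrm{Prob}(X)$ is separable.
\end{lemma}

\begin{proof}
Let $B_i$ be the set of $z\in Z$ for which $i$ is the first index with $d(z,z_i)<\varepsilon/2$. The $B_i$ form a Borel partition of $Z$. Choose $N$ such that $R=\bigcup_{i>N}B_i$ has $\mu(R)\le\varepsilon/4$, and put $\nu=\sum_{i\le N}\mu(B_i)\delta_{z_i}+\mu(R)\delta_{z_1}$. For a test function $f$,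
\[
\Bigl|\int f\,d(\mu-\nu)\Bigr|\le\sum_{i\le N}\int_{B_i}|f-f(z_i)|\,d\mu+\int_R|f-f(z_1)|\,d\mu\le\frac\varepsilon2+2\cdot\frac\varepsilon4 .
\]
For separability take $Z=X$ and note that $\|\sum c_i\delta_{z_i}-\sum c_i'\delta_{z_i}\|_d\le\sum|c_i-c_i'|$, so rational weights suffice.
\end{proof}

New compatible metrics come from the following observation.

\begin{lemma}\label{lem:sum}
If $d'$ is a bounded compatible metric on $X$ and $\rho$ a bounded continuous pseudometric, then $d=d'+\rho$ is a bounded compatible metric, and $d$ is complete if $d'$ is.
\end{lemma}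

\begin{proof}
If $x_n\to x$ in $X$, then $d'(x_n,x)\to0$, and $\rho(x_n,x)\to\rho(x,x)=0$ by continuity; conversely $d'\le d$. So $d$ is compatible. A $d$-Cauchy sequence is $d'$-Cauchy, hence converges in $X$ if $d'$ is complete, hence converges for $d$.
\end{proof}

A separable metrizable group $G$ acts on $\mathrm{Prob}(G)$ by letting $g\mu$ be the image of $\mu$ under $x\mapsto gx$, so that $\int f\,d(g\mu)=\int f(gx)\,d\mu(x)$.

\begin{lemma}\label{lem:C}
Let $G$ be a Polish group and $d$ a bounded complete compatible metric on $G$. Let $E_d$ be the completion of the linear span of $\mathrm{Prob}(G)$ for $\|\cdot\|_d$. Then $E_d$ is a separable Banach space, $\mathrm{Prob}(G)$ is a bounded closed convex subset of $E_d$, and the action of $G$ on $\mathrm{Prob}(G)$ is affine and continuous.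
\end{lemma}

\begin{proof}
The set $\mathrm{Prob}(G)$ is convex, lies in the unit ball, and is complete by (D2), hence closed. Rational linear combinations of a countable dense subset of $\mathrm{Prob}(G)$ are dense in $E_d$. Each map $\mu\mapsto g\mu$ is affine.

By (D1), continuity may be checked for $\|\cdot\|_\lambda$ with any bounded compatible metric $\lambda$. We take $\lambda$ left invariant. Such a metric exists on every metrizable group by the Birkhoff--Kakutani theorem; for the group of Section~\ref{sec:rank} one takes $\lambda=d_0$. The map $f\mapsto f(g\,\cdot)$ permutes the test functions for $\lambda$, so each $g$ acts isometrically for $\|\cdot\|_\lambda$. Let $g_n\to g$ and $\mu_n\to\mu$; sequences suffice because $G\times\mathrm{Prob}(G)$ is metrizable. Then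
\[
\|g_n\mu_n-g\mu\|_\lambda\le\|g_n\mu_n-g_n\mu\|_\lambda+\|g_n\mu-g\mu\|_\lambda\le\|\mu_n-\mu\|_\lambda+\int\lambda(g_nx,gx)\,d\mu(x),
\]
and the integral tends to $0$ by dominated convergence.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $G$, $d_0$, $\Gamma$, $\alpha$, $\beta$ be as in Section~\ref{sec:rank} and $\varphi$ as in Lemma~\ref{lem:phi}. The map $\varphi$ is continuous, but \eqref{eq:philip} gives no uniform Lipschitz constant. We enlarge the metric just enough to make $\varphi$ Lipschitz:
\[
d(x,y)=d_0(x,y)+\|\varphi(x)-\varphi(y)\|_1 .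
\]
By Lemma~\ref{lem:sum}, $d$ is a bounded complete compatible metric on $G$. Let $E=E_d$ and $C=\mathrm{Prob}(G)$. By Proposition~\ref{prop:G} and Lemma~\ref{lem:C}, everything in Theorem~\ref{thm:main} except \eqref{eq:main} holds.

For $\mu\in C$ define $\Phi(\mu)(\gamma)=\int\varphi(x)(\gamma)\,d\mu(x)$, $\gamma\in\Gamma$. By Tonelli's theorem $\sum_\gamma\Phi(\mu)(\gamma)=\int\|\varphi(x)\|_1\,d\mu(x)=1$, so $\Phi(\mu)\in\mathrm{Prob}(\Gamma)$. For $\sigma\in\Gamma$,
\[
\Phi(\sigma\mu)(\gamma)=\int\varphi(\sigma x)(\gamma)\,d\mu(x)=\int\varphi(x)(\sigma^{-1}\gamma)\,d\mu(x)=(\sigma\Phi(\mu))(\gamma).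
\]
We claim that $\|\Phi(\mu)-\Phi(\mu')\|_1\le\|\mu-\mu'\|_d$. Let $h:\Gamma\to[-1,1]$ and put $f(x)=\sum_\gamma h(\gamma)\varphi(x)(\gamma)$. Then $|f|\le1$ and $|f(x)-f(y)|\le\|\varphi(x)-\varphi(y)\|_1\le d(x,y)$, so $f$ is a test function for $\|\cdot\|_d$. By Fubini's theorem
\[
\sum_\gamma h(\gamma)\bigl(\Phi(\mu)(\gamma)-\Phi(\mu')(\gamma)\bigr)=\int f\,d(\mu-\mu')\le\|\mu-\mu'\|_d ,
\]
and the supremum of the left side over $h$ is $\|\Phi(\mu)-\Phi(\mu')\|_1$. Now \eqref{eq:gamma} gives, for every $\mu\in C$,
\[
\max\bigl(\|\alpha\mu-\mu\|_d,\|\beta\mu-\mu\|_d\bigr)\ge\max\bigl(\|\alpha\Phi(\mu)-\Phi(\mu)\|_1,\|\beta\Phi(\mu)-\Phi(\mu)\|_1\bigr)\ge\tfrac12 .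
\]
This is \eqref{eq:main}. In particular no net $(x_i)$ in $C$ has both $x_i-\alpha x_i\to0$ and $x_i-\beta x_i\to0$. \qed

\begin{remark}[The change of norm is essential]\label{rem:norm}
For $\|\cdot\|_{d_0}$ the action on the same set $C$, with the same topology, is isometric, and Proposition~\ref{prop:isometric} with $x=\delta_1$ shows that the uniform measures $\mu_n$ on $L_n$ satisfy $\|g\mu_n-\mu_n\|_{d_0}\to0$ for all $g\in G$. Accordingly, $\varphi$ is not uniformly continuous for $d_0$. Indeed, $\pi_n(a)\in L_{n+1}$ fixes $\mu_{n+1}$, so $\alpha\Phi(\mu_{n+1})-\Phi(\mu_{n+1})$ is the average over $h\in L_{n+1}$ of $\varphi(\alpha h)-\varphi(\pi_n(a)h)$, where $d_0(\alpha h,\pi_n(a)h)=d_0(\alpha,\pi_n(a))\to0$. The same holds for $\beta$ and $b$, so uniform continuity would contradict \eqref{eq:gamma}. By \eqref{eq:philip}, the function $W$ is therefore not bounded away from $0$.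
\end{remark}

\begin{remark}[Completions]\label{rem:completion}
The dense subgroup $L$ satisfies (F): if $F\subset L_n$, the uniform measure on $L_n$ is invariant under $F$. By Theorem~\ref{thm:F}(i), $L$ has the AFP property on all bounded convex sets, while its completion $G$ does not.
\end{remark}

\begin{remark}[A countable example]\label{rem:countable}
The countable group $G_0=\langle L,\alpha,\beta\rangle\subset G$ with the induced topology is SIN, because $d_0$ restricts to it. It is amenable by Lemma~\ref{lem:amen}, since $L$ is dense in it, and the restricted action on $C$ satisfies \eqref{eq:main}.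
\end{remark}

\begin{remark}[Extreme amenability]\label{rem:CT}
A topological group is \emph{extremely amenable} if each of its continuous actions on a nonempty compact Hausdorff space has a fixed point. Carderi and Thom \cite{CT} prove that the rank completion $G$ of $\varinjlim SL_{2^n}(\mathbb F_3)$ is extremely amenable. So even extreme amenability together with SIN does not imply the AFP property on complete convex sets. We do not use this result.
\end{remark}

\section{Condition (F)}\label{sec:F}

To see what (F) measures, let $G$ be discrete and let $\rho(x,y)=1$ for $x\ne y$. Then $\mathrm{Lip}_1(\rho)$ consists of the functions of oscillation at most $1$, and the supremum of the left side of \eqref{eq:F} over $f$ is $\frac12\|g\mu-\mu\|_1$. Every bounded pseudometric is at most a multiple of this $\rho$. So for discrete groups (F) asks for finitely supported measures that are almost invariant in $\ell^1$-norm, like the measures $\nu_n$ on $\mathbb Z$ in the Introduction. A coarser group topology has fewer continuous pseudometrics, so (F) for the discrete group implies (F) for every group topology. The point of (F) is that $\rho$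 is only assumed continuous, with no invariance and no uniform continuity; this matches the pseudometrics $p(gx-hx)$ that arise from continuous actions.

\begin{proof}[Proof of Theorem~\ref{thm:F}(i)]
Let $G$ act continuously and affinely on a bounded convex set $C\subset E$, and fix $x\in C$. Let $p$ be a continuous seminorm on $E$, let $F\subset G$ be finite and $\varepsilon>0$. The pseudometric $\rho(g,h)=p(gx-hx)$ is continuous because the orbit map is, and bounded because $C$ is. Take $\mu=\sum c_i\delta_{g_i}$ as in (F) and let $y=\sum c_ig_ix\in C$. Fix $g\in F$. By the Hahn--Banach theorem there is a real-linear functional $\ell$ on $E$ with $|\ell|\le p$ and $\ell(gy-y)=p(gy-y)$. The function $f(h)=\ell(hx)$ lies in $\mathrm{Lip}_1(\rho)$, and $gy=\sum c_igg_ix$ by affinity, so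
\[
p(gy-y)=\sum_ic_i\bigl(f(gg_i)-f(g_i)\bigr)=\int f\,d(g\mu)-\int f\,d\mu\le\varepsilon .
\]
Write $y=y_{F,p,\varepsilon}$, and order the triples by $(F,p,\varepsilon)\le(F',p',\varepsilon')$ if $F\subset F'$, $p\le p'$ and $\varepsilon\ge\varepsilon'$. This order is directed, since the maximum of two continuous seminorms is one. For triples beyond $(\{g\},p,\varepsilon)$ we have $p(gy-y)\le\varepsilon$, so $gy-y\to0$ along the net for every $g\in G$.
\end{proof}

For the converse, and again in Section~\ref{sec:sub}, we pass from an almost fixed point in $\mathrm{Prob}(G)$ to the finitely supported measure that (F) demands.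

\begin{lemma}\label{lem:toF}
Let $G$ be a separable metrizable group, $\rho\le M$ a bounded continuous pseudometric on $G$, and $d\ge\rho$ a bounded compatible metric. Let $F\subset G$ be finite and $\varepsilon>0$. If some $\nu\in\mathrm{Prob}(G)$ has $\|g\nu-\nu\|_d<\varepsilon/(1+M)$ for all $g\in F$, then some finitely supported probability measure $\mu$ satisfies \eqref{eq:F}.
\end{lemma}

\begin{proof}
The maps $\nu\mapsto g\nu$ are weakly continuous, hence $\|\cdot\|_d$-continuous by (D1). So the finitely many strict inequalities define an open subset of $\mathrm{Prob}(G)$, which contains a finitely supported $\mu$ by Lemma~\ref{lem:finite}. For $f\in\mathrm{Lip}_1(\rho)$ the function $(f-f(1))/(1+M)$ is bounded by $1$ and $1$-Lipschitz for $d$. Since $g\mu-\mu$ has total mass $0$, we get $|\int f\,d(g\mu-\mu)|\le(1+M)\|g\mu-\mu\|_d\le\varepsilon$.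
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:F}(ii)]
The implication (a)$\Rightarrow$(b) is trivial, (b)$\Rightarrow$(c) holds because closed subsets of Banach spaces are complete, and (d)$\Rightarrow$(a) is part (i). For (c)$\Rightarrow$(d), let $\rho\le M$, $F$ and $\varepsilon$ be given. Let $d'$ be a bounded complete compatible metric on $G$ and $d=d'+\rho$. By Lemmas~\ref{lem:sum} and~\ref{lem:C}, $\mathrm{Prob}(G)$ is a bounded closed convex subset of the separable Banach space $E_d$, with a continuous affine action of $G$; this is where $G$ must be Polish. By (c) there is a net $(\nu_i)$ with $\|g\nu_i-\nu_i\|_d\to0$ for all $g$. As $F$ is finite, some $\nu_i$ satisfies the hypothesis of Lemma~\ref{lem:toF}.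
\end{proof}

For locally compact groups we recall \emph{Reiter's condition} (see, for example, \cite{Greenleaf,Paterson}): if $G$ is locally compact and amenable, $F\subset G$ is finite and $\eta>0$, then there is $u_0\ge0$ in $L^1(G)$, taken with respect to left Haar measure, such that $\int u_0=1$ and $\|u_0(g^{-1}\,\cdot)-u_0\|_1\le\eta$ for $g\in F$. This gives almost invariance in total variation, which controls all bounded test functions at once. It remains to discretize the measure, and compactness of the support makes this possible for a pseudometric that is merely continuous.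

\begin{proof}[Proof of Proposition~\ref{prop:lc}]
One direction is Lemma~\ref{lem:cluster}. Conversely, let $G$ be locally compact and amenable. We verify (F); then Theorem~\ref{thm:F}(i) applies. Let $\rho\le M$, $F$ and $\varepsilon$ be given.

Take $u_0$ as above with $\eta=\varepsilon/2$. Continuous functions of compact support are dense in $L^1(G)$; choose such a $v\ne0$ with $\|v-u_0\|_1\le\varepsilon/8$. Replacing $v$ by $|v|$ does not increase the distance to $u_0\ge0$, so let $v\ge0$, and put $u=v/\|v\|_1$. Then $\|u-u_0\|_1\le\bigl|1-\|v\|_1\bigr|+\|v-u_0\|_1\le\varepsilon/4$. Left translations are isometries of $L^1(G)$, so $\|u(g^{-1}\,\cdot)-u\|_1\le\varepsilon/2+2\cdot\varepsilon/4=\varepsilon$ for $g\in F$. Let $\mu$ be the probability measure with density $u$ and let $K$ be the compact support of $u$. The measure $g\mu$ has density $u(g^{-1}\,\cdot)$.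

Both $f$ and its translates $f(g\,\cdot)$ have to be controlled, so let $\rho'(x,y)=\rho(x,y)+\sum_{g\in F}\rho(gx,gy)$, a continuous pseudometric. Cover $K$ by finitely many open sets $\{y:\rho'(x,y)<\varepsilon/2\}$ and make them disjoint. This partitions $K$ into finitely many nonempty Borel sets $K_i$ of $\rho'$-diameter at most $\varepsilon$. Choose $x_i\in K_i$ and put $\nu=\sum\mu(K_i)\delta_{x_i}$. Then $|\int f'\,d(\nu-\mu)|\le\sum_i\int_{K_i}|f'(x_i)-f'|\,d\mu\le\varepsilon$ for $f'\in\mathrm{Lip}_1(\rho')$. Let $f\in\mathrm{Lip}_1(\rho)$ and $g\in F$. Both $f$ and $f(g\,\cdot)$ lie in $\mathrm{Lip}_1(\rho')$, and $|f-f(1)|\le M$. From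
\[
\int f\,d(g\nu-\nu)=\int f(g\,\cdot)\,d(\nu-\mu)+\int(f-f(1))\,d(g\mu-\mu)+\int f\,d(\mu-\nu)
\]
we obtain $|\int f\,d(g\nu-\nu)|\le(2+M)\varepsilon$. As $\varepsilon$ is arbitrary, (F) holds.
\end{proof}

Applied to discrete groups, this proof and the first paragraph of this section recover the first known fact quoted in the Introduction.

\section{Closed subgroups of Polish groups}\label{sec:sub}

Let $G$ be a Polish group and $H$ a closed subgroup; then $H$ is Polish. We identify $\mathrm{Prob}(H)$ with the set of $\mu\in\mathrm{Prob}(G)$ with $\mu(H)=1$. Its weak topology is the subspace topology, because bounded continuous functions on $G$ restrict to $H$ and, by Tietze's theorem, bounded continuous functions on the closed set $H$ extend to $G$.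

The first task is the analogue of Lemma~\ref{lem:phi}. Let $Q=H\backslash G$ be the space of cosets $Hx$ and $q:G\to Q$ the quotient map. If $q$ had a continuous section $s:Q\to G$, then $x\mapsto x\,s(q(x))^{-1}$ would be a continuous $H$-equivariant map $G\to H$. Such a map does not exist for $\mathbb Z\subset\mathbb R$, as we saw in Section~\ref{sec:phi}. A section with values in measures on the fibers does exist, because these measures form convex sets. Recall that a map $\Psi$ from a space $Q$ to the subsets of a space $Y$ is \emph{lower semicontinuous} if $\{z:\Psi(z)\cap U\ne\emptyset\}$ is open for every open $U\subset Y$. Michael's selection theorem \cite[Theorem~3.2$''$]{Michael} states: if $Q$ is paracompact, $Y$ is a Banach space, and $\Psi$ is lower semicontinuous with nonempty closed convex values, then there is a continuous $s:Q\to Y$ with $s(z)\in\Psi(z)$ for all $z$.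

\begin{proposition}\label{prop:michael}
There is a weakly continuous map $\varphi:G\to\mathrm{Prob}(H)$ with $\varphi(hx)=h\varphi(x)$ for all $h\in H$ and $x\in G$.
\end{proposition}

\begin{proof}
The map $q$ is open, since $q^{-1}(q(U))=HU$. The space $Q$ is metrizable because $G$ is metrizable and $H$ is closed \cite[Theorem~8.14]{HR} (inversion exchanges left and right cosets, so the side is immaterial), and metrizable spaces are paracompact. Let $d'$ be a bounded complete compatible metric on $G$. By Lemma~\ref{lem:C}, $\mathrm{Prob}(G)$ is closed in the Banach space $E_{d'}$. For $z\in Q$ put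
\[
\Psi(z)=\{\mu\in\mathrm{Prob}(G):\mu(q^{-1}(z))=1\}.
\]
This set is convex and contains the point masses on the coset $q^{-1}(z)$. It is closed by the portmanteau theorem: if $\mu_n\to\mu$ weakly and $Z$ is closed, then $\mu(Z)\ge\limsup_n\mu_n(Z)$; here $Z=q^{-1}(z)$ is closed because $H$ is.

To prove lower semicontinuity, let $\mu\in\Psi(z)$ and $\varepsilon>0$. It suffices to find a neighborhood $V$ of $z$ such that $\Psi(z')$ meets the open $\varepsilon$-ball around $\mu$ for all $z'\in V$. Lemma~\ref{lem:finite} gives $\nu=\sum c_i\delta_{x_i}$, a finite sum with $x_i\in q^{-1}(z)$, such that $\|\mu-\nu\|_{d'}\le\varepsilon/2$. The set $V=\bigcap_iq\bigl(\{x:d'(x,x_i)<\varepsilon/2\}\bigr)$ is open and contains $z$. For $z'\in V$ choose $x_i'\in q^{-1}(z')$ with $d'(x_i,x_i')<\varepsilon/2$. Then $\nu'=\sum c_i\delta_{x_i'}\in\Psi(z')$ and $\|\nu-\nu'\|_{d'}\le\sum c_id'(x_i,x_i')<\varepsilon/2$, so $\|\mu-\nu'\|_{d'}<\varepsilon$.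

Let $s:Q\to\mathrm{Prob}(G)$ be a continuous selection of $\Psi$, and let $\varphi(x)$ be the image of $s(q(x))$ under $y\mapsto xy^{-1}$. The measure $s(q(x))$ is concentrated on $Hx$, and $y=hx$ gives $xy^{-1}=h^{-1}\in H$; so $\varphi(x)\in\mathrm{Prob}(H)$. Since $q(hx)=q(x)$, the measure $\varphi(hx)$ is the image of $s(q(x))$ under $y\mapsto hxy^{-1}$, which is $h\varphi(x)$. Finally $\varphi(x)=x\,\theta_*s(q(x))$ with $\theta(y)=y^{-1}$. The map $\theta_*$ is weakly continuous and the action of $G$ on $\mathrm{Prob}(G)$ is jointly continuous by Lemma~\ref{lem:C}, so $\varphi$ is continuous into $\mathrm{Prob}(G)$, hence into $\mathrm{Prob}(H)$.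
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sub}]
By Theorem~\ref{thm:F}(ii), $G$ satisfies (F). We show that $H$ does. As in Section~\ref{sec:proof}, we pull a norm back along $\varphi$ to a pseudometric on $G$, and push a measure forward. Let $\rho\le M$ be a bounded continuous pseudometric on $H$, let $F\subset H$ be finite and $\varepsilon>0$. Let $d$ be the sum of $\rho$ and a bounded compatible metric on $H$; it is compatible by Lemma~\ref{lem:sum}. Put $\tilde\rho(x,y)=\|\varphi(x)-\varphi(y)\|_d$ for $x,y\in G$. This is a pseudometric bounded by $2$, and it is continuous by (D1) and Proposition~\ref{prop:michael}. By (F) for $G$ there is $\mu=\sum c_i\delta_{g_i}$ on $G$ with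
\[
\Bigl|\int\tilde f\,d(h\mu-\mu)\Bigr|\le\frac{\varepsilon}{2+2M}\qquad(h\in F,\ \tilde f\in\mathrm{Lip}_1(\tilde\rho)).
\]
Let $\nu=\sum c_i\varphi(g_i)\in\mathrm{Prob}(H)$. If $f:H\to[-1,1]$ is $1$-Lipschitz for $d$, then $\tilde f(x)=\int f\,d\varphi(x)$ lies in $\mathrm{Lip}_1(\tilde\rho)$ by the definition of $\|\cdot\|_d$. Equivariance gives $h\nu=\sum c_i\varphi(hg_i)$, so
\[
\int f\,d(h\nu-\nu)=\sum_ic_i\bigl(\tilde f(hg_i)-\tilde f(g_i)\bigr)=\int\tilde f\,d(h\mu-\mu).
\]
Hence $\|h\nu-\nu\|_d\le\varepsilon/(2+2M)<\varepsilon/(1+M)$ for $h\in F$, and Lemma~\ref{lem:toF}, applied to $H$, gives \eqref{eq:F}. So $H$ satisfies (F), has the AFP property on all bounded convex sets by Theorem~\ref{thm:F}(i), and is amenable by Lemma~\ref{lem:cluster}.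

A discrete subgroup $\Delta$ is closed, so it is covered. Indeed, choose a neighborhood $V$ of $1$ with $V^{-1}V\cap\Delta=\{1\}$. For $x\in G$, two elements $\gamma,\gamma'\in xV\cap\Delta$ have $\gamma^{-1}\gamma'\in V^{-1}V$, so $xV$ contains at most one point of $\Delta$. As $G$ is Hausdorff, a point $x\notin\Delta$ then has a neighborhood disjoint from $\Delta$.
\end{proof}

Theorem~\ref{thm:sub} explains Theorem~\ref{thm:main}: an amenable Polish group, SIN or not, that contains a discrete non-amenable subgroup cannot have the AFP property on complete convex sets. The direct proof in Sections~\ref{sec:rank}--\ref{sec:proof} adds the explicit set $C$ and the constant $\frac12$, and needs no selection theorem. Theorem~\ref{thm:sub} also covers $S_\infty$, in which the free group $F_2$ embeds discretely through its regular permutation action. We do not determine whether, conversely, every Polish group, or every Polish SIN group, all of whose closed subgroups are amenable has the AFP property.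

\begin{thebibliography}{9}

\bibitem{BMP}
Cleon S. Barroso, Brice R. Mbombo and Vladimir G. Pestov,
\emph{On topological groups with an approximate fixed point property},
arXiv:1410.8370 (2014).

\bibitem{CT}
Carderi and Thom,
\emph{An exotic group as limit of finite special linear groups},
Ann. Inst. Fourier 68 (2018).

\bibitem{Dudley}
Dudley, \emph{Real Analysis and Probability}.

\bibitem{Greenleaf}
Greenleaf, \emph{Invariant Means on Topological Groups}.

\bibitem{HR}
Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.

\bibitem{Michael}
Michael, \emph{Continuous selections I}, Ann. of Math. 63 (1956).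

\bibitem{Paterson}
Paterson, \emph{Amenability}.

\end{thebibliography}
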